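\title{Periodic six-colorings of hyperbolic and Euclidean planar graphs}

\begin{abstract}
A proper vertex coloring of an infinite graph is periodic if the color-preserving automorphisms have finitely many vertex orbits. We consider locally finite, quasi-transitive, one-ended planar graphs that contain a suitably invariant subdivision of a 3-connected graph; by a theorem of Babai, the 3-connected graph is modeled on the Euclidean or on the hyperbolic plane. We prove that every such graph has a periodic coloring with at most six colors, which answers a question posed by Waite. The proof embeds the graph in the plane equivariantly for a torsion-free group of isometries, applies Seymour's 6-flow theorem to a finite quotient of the dual graph, and integrates the flow to a coloring. The same method gives four colors for triangle-free graphs, three colors for girth at least six, and, for 3-connected graphs, a characterization of periodic $k$-colorability by nowhere-zero flows.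
\end{abstract}

\section{Introduction}

\subsection{Periodic colorings}

Throughout, $\Gamma$ is a connected, simple, locally finite graph. It is \emph{quasi-transitive} if $\mathrm{Aut}(\Gamma)$ has finitely many orbits on $V(\Gamma)$. A \emph{coloring} is a proper vertex coloring, and a \emph{$k$-coloring} is a coloring with at most $k$ colors. A coloring is \emph{periodic} if the group of color-preserving automorphisms of $\Gamma$ has finitely many orbits on $V(\Gamma)$.

Periodicity asks that the colored graph be, like the graph itself, a finite pattern repeated by a group. The checkerboard coloring of the square lattice is periodic. If one vertex is recolored with a third color, the result is still proper but no longer periodic: every color-preserving automorphism fixes that vertex, so its orbits lie in finite spheres around it, and there are infinitely many orbits. The four color theorem and a compactness argument give every locally finite planar graph a $4$-coloring, but compactness produces a limit of colorings of finite pieces and says nothing about symmetry. How many colors does symmetry cost?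

\subsection{Hyperbolic and Euclidean graphs}

The graph $\Gamma$ is \emph{planar} if there is an injective continuous map of the $1$-complex $\Gamma$ into the sphere $S^2$. It has \emph{one end} if for every finite $S\subseteq V(\Gamma)$ the graph $\Gamma-S$ has exactly one infinite component. It is known that every locally finite, quasi-transitive planar graph with one end admits a periodic coloring with some number of colors.

Let $X$ be the Euclidean plane $\mathbb E^2$ or the hyperbolic plane $\mathbb H^2$. A \emph{map} in $X$ is an embedding of a graph in $X$ in which vertices are points, edges are arcs meeting only at common endpoints, and the vertex set has no accumulation point in $X$. An isometry \emph{preserves} the map if it carries vertices onto vertices and edges onto edges; it then \emph{induces} an automorphism of the graph. A graph is \emph{3-connected} if it has at least four vertices and stays connected after the deletion of any two or fewer vertices. For such graphs the symmetries can be made geometric.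

\begin{theorem}[Babai]\label{thm:babai}
Let $H$ be a locally finite, quasi-transitive, 3-connected planar graph with one end. Then $H$ can be realized as a map in exactly one of $\mathbb E^2$ and $\mathbb H^2$ in such a way that every automorphism of $H$ is induced by an isometry of that plane.
\end{theorem}

Accordingly $H$ is called \emph{Euclidean} or \emph{hyperbolic}. To extend these words to graphs that are not 3-connected, one looks for a 3-connected skeleton. A \emph{topological subgraph} of $\Gamma$ is a subgraph $K$ that is a subdivision of a graph $H$, its \emph{underlying graph}; the vertices of $H$ are the \emph{branch vertices} of $K$.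

\begin{definition}\label{def:admissible}
Let $\Gamma$ be a locally finite, quasi-transitive planar graph with one end. A topological subgraph $K\subseteq\Gamma$ with underlying graph $H$ is \emph{admissible} if there is a subgroup $G\le\mathrm{Aut}(\Gamma)$, not necessarily all of $\mathrm{Aut}(\Gamma)$, such that
\begin{itemize}
\item[(a)] $K$ is invariant under $G$, and $G$ has finitely many orbits on $V(\Gamma)$;
\item[(b)] $H$ is locally finite, 3-connected, planar and one-ended, and $G$ acts on $H$ with finitely many vertex orbits.
\end{itemize}
The graph $\Gamma$ is \emph{hyperbolic}, respectively \emph{Euclidean}, if it has an admissible subgraph whose underlying graph is hyperbolic, respectively Euclidean.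
\end{definition}

The type does not depend on the admissible subgraph, and a graph with an admissible subgraph is hyperbolic exactly when it is quasi-isometric to $\mathbb H^2$; see Corollary~\ref{cor:qi}.

\subsection{The question and the results}

The following question is posed in \cite{Waite}.

\begin{quote}
\emph{Is there an integer $A$ such that every hyperbolic graph $\Gamma$ has a periodic coloring with at most $A$ colors?}
\end{quote}

To see what is at stake, consider the most direct source of periodic colorings. Let a group $N$ act freely on $V(\Gamma)$ with finitely many orbits, and suppose that the finite quotient $\Gamma/N$ is a simple graph. Every coloring of $\Gamma/N$ pulls back to an $N$-invariant, hence periodic, coloring of $\Gamma$. If $N$ consists of isometries preserving a map of $\Gamma$, then $\Gamma/N$ is drawn on the surface $X/N$. When this surface is a torus, Euler's formula gives every subgraph of $\Gamma/N$ a vertex of degree at most $6$, and seven colors suffice. In the hyperbolic case the argument breaks down. The genus is not bounded, and every finite graph can be drawn on some closed orientable surface. Write $\{p,q\}$ for the tessellation by regular $p$-gons with $q$ of them at each vertex. A simple quotient of $\{3,q\}$ is $q$-regular,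 so greedy coloring guarantees only $q+1$ colors, and $q\ge 7$ is arbitrary. On the other hand $N$ is ours to choose, and if its elements move vertices far, then $\Gamma/N$ agrees with the planar graph $\Gamma$ on large balls. This suggests that the answer is yes, but it does not suggest a proof.

\begin{theorem}\label{thm:six}
Every hyperbolic graph has a periodic coloring with at most $6$ colors. The same holds for every Euclidean graph.
\end{theorem}

\begin{theorem}\label{thm:range}
The least $A$ valid for all hyperbolic graphs satisfies $4\le A\le 6$. If Tutte's 5-flow conjecture holds, then $A\le 5$.
\end{theorem}

We do not determine which of $4$, $5$, $6$ is optimal. Graphs without short cycles need fewer colors. Let $C_k$ be the cycle with vertex set $\mathbb Z_k$ in which $i$ is adjacent to $i\pm1$.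

\begin{theorem}\label{thm:girth}
Let $\Gamma$ be hyperbolic or Euclidean.
\begin{itemize}
\item[(i)] If $\Gamma$ is triangle-free, it has a periodic $4$-coloring.
\item[(ii)] If $\Gamma$ has girth at least $6$, it has a periodic $3$-coloring. This is sharp for non-bipartite $\Gamma$, for example the tessellation $\{7,3\}$.
\item[(iii)] If $k\ge3$ is odd and $\Gamma$ has girth at least $3k-3$, there is a graph homomorphism $\Gamma\to C_k$ that is periodic as a coloring.
\end{itemize}
\end{theorem}

All these colorings come from nowhere-zero flows on a finite multigraph $Q_N$, the quotient of the dual graph of a map by a group $N$ of isometries (Definition~\ref{def:dual}). For 3-connected graphs nothing is lost in this passage.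

\begin{theorem}\label{thm:criterion}
Let $\Gamma$ be a locally finite, quasi-transitive, 3-connected planar graph with one end, realized in $X$ as in Theorem~\ref{thm:babai}. Then $\Gamma$ has a periodic $k$-coloring if and only if there is a torsion-free discrete group $N$ of orientation-preserving isometries of $X$, preserving the map $\Gamma$ and with finitely many orbits on $V(\Gamma)$, such that the finite dual quotient $Q_N$ has a nowhere-zero $\mathbb Z_k$-flow.
\end{theorem}

Section~\ref{sec:example} works the method by hand on the triangular lattice, and Section~\ref{sec:background} collects the standard facts that we use. Section~\ref{sec:maps} turns flows into colorings and reduces Theorem~\ref{thm:six} to an equivariant embedding theorem, which Sections~\ref{sec:H}--\ref{sec:embedding} prove. Section~\ref{sec:final} contains the flow criterion and the examples.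

\section{The idea on the triangular lattice}\label{sec:example}

Let $\Gamma$ have vertex set $\mathbb Z^2\subset\mathbb E^2$. Put $x=(1,0)$, $y=(-1,1)$, $z=(0,-1)$, so that $x+y+z=0$, and draw the oriented edges $v\to v+x$, $v\to v+y$, $v\to v+z$ as straight segments. The faces are the \emph{lower} triangles $v,\ v+(1,0),\ v+(0,1)$, whose boundaries are oriented counterclockwise, and the \emph{upper} triangles $v+(1,0),\ v+(1,1),\ v+(0,1)$, whose boundaries are oriented clockwise. Thus every edge has a lower triangle on its left and an upper triangle on its right.

Let $N=\mathbb Z^2$ act by translations. The quotient $\Gamma/N$ is a single vertex with three loops and has no coloring at all. The quotient of the \emph{dual} graph is more useful. It has two vertices, ``lower'' and ``upper'', and one arc for each orbit of edges, directed from the face on the left to the face on the right: three parallel arcs $[x],[y],[z]$ from lower to upper. A flow on it with values in an abelian group $A$ is a triple with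
\[
\varphi[x]+\varphi[y]+\varphi[z]=0 .
\]
With all three values nonzero this is impossible in $\mathbb Z_2$, where $1+1+1\neq 0$, and possible in $\mathbb Z_3$, with $\varphi[x]=\varphi[y]=\varphi[z]=1$.

Now read $\varphi$ on $\Gamma$ as a prescribed difference: we want $f\colon\mathbb Z^2\to\mathbb Z_3$ that increases by $1$ along every oriented edge. The flow condition says that the prescribed differences sum to zero around each triangle. Because the plane is simply connected, they then sum to zero around every cycle, and $f$ exists: starting from $f(0,0)=0$, the steps $x$ and $z$ force $f(i,j)=i-j$, and the step $y$ changes $f$ by $-2=1$, as required. Since the differences are nonzero, $f$ is proper. It is not $N$-invariant, and it could not be, since $\Gamma/N$ has loops. But translation by $(i,j)$ adds the constant $\chi(i,j)=i-j$ to $f$, the map $\chi\colon N\to\mathbb Z_3$ is a homomorphism, and $f$ is invariant under $\ker\chi$, which has index $3$.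

The point is this. On a surface other than the sphere, a nowhere-zero flow on the dual does not yield a coloring, since the differences need not sum to zero around noncontractible cycles. For periodic colorings this obstruction is harmless: it is a homomorphism to a finite group, and we pass to its kernel. Moreover, theorems such as Seymour's 6-flow theorem hold for all finite multigraphs without cut edges, so the genus of the quotient plays no role.

Three things remain to be done in general. We must carry out the integration for maps whose faces are arbitrary (Proposition~\ref{prop:integrate}). We must choose $N$ so that the dual quotient has no cut edge, which can fail in the hyperbolic plane (Proposition~\ref{prop:cuts} and Example~\ref{ex:octagon}). And we must find a group $N$ and a map of $\Gamma$ that $N$ preserves, although Theorem~\ref{thm:babai} speaks only of the skeleton $H$; this is the longest part of the proof.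

\section{Standard facts}\label{sec:background}

\subsection{Plane topology}

We identify the one-point compactification $X\cup\{\infty\}$ with $S^2$ and fix an orientation. A \emph{finite plane graph} is a finite graph $Z$ embedded in $S^2$; its \emph{faces} are the components of $S^2\setminus Z$.

\begin{itemize}
\item[(T1)] \emph{Jordan--Schoenflies.} The complement of a Jordan curve $J\subset S^2$ has two components, the \emph{sides} of $J$; each has boundary $J$, and its closure is a closed disc. Every homeomorphism between the boundaries of two closed discs extends to a homeomorphism of the discs. For $J\subset X$, the bounded side is the \emph{interior} of $J$.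
\item[(T2)] \emph{Local structure.} Each point $p$ of a finite plane graph $Z$ has arbitrarily small closed disc neighborhoods $U$ such that $(U,U\cap Z,p)$ is homeomorphic to (unit disc, $d$ radii, center). Here $d$ is the degree of $p$ if $p$ is a vertex, and $d=2$ if $p$ is interior to an edge. The components of $U\setminus Z$ are the \emph{sectors} at $p$.
\item[(T3)] \emph{Left and right.} At an interior point of an oriented edge one sector lies to the left and the other to the right, and the faces containing them do not depend on the point. If a cycle is traversed in a fixed direction, the same side of it lies to the left of all its edges.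
\item[(T4)] Every face of a finite 2-connected plane graph is bounded by a cycle.
\item[(T5)] No subdivision of $K_5$ or $K_{3,3}$ embeds in $S^2$.
\item[(T6)] In a rectangle, a path from the left side to the right side meets every path from the bottom side to the top side.
\item[(T7)] If $Z\subseteq S^2$ is closed and $W$ is a nonempty connected open set with $W\cap Z=\emptyset$ and $\partial W\subseteq Z$, then $W$ is a component of $S^2\setminus Z$, because $W$ is open and closed in $S^2\setminus Z$.
\end{itemize}

\subsection{Groups and isometries}

A map $\psi\colon Y\to Y'$ of metric spaces is a \emph{quasi-isometry} if, for some $\lambda\ge1$ and $\mu\ge0$, we have $\lambda^{-1}d(a,b)-\mu\le d(\psi a,\psi b)\le\lambda d(a,b)+\mu$ for all $a,b$, and every point of $Y'$ is within $\mu$ of $\psi(Y)$. Graphs carry the path metric, and a finitely generated group is measured by a Cayley graph. A group acts \emph{properly discontinuously} on $X$ if for every compact $Z\subset X$ only finitely many elements $\varphi$ satisfy $\varphi Z\cap Z\ne\emptyset$. A group is \emph{residually finite} if every element other than $1$ lies outside some normal subgroup of finite index.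

\begin{itemize}
\item[(G1)] \emph{\v Svarc--Milnor lemma.} A group acting on a connected locally finite graph with finite vertex stabilizers and finitely many vertex orbits is finitely generated and quasi-isometric to the graph. A group acting on $X$ by isometries, properly discontinuously and with compact quotient, is finitely generated and quasi-isometric to $X$.
\item[(G2)] \emph{Ends.} The number of ends of a connected locally finite graph or of $X$, that is, the supremum over compact sets $Z$ of the number of unbounded components of the complement of $Z$, is a quasi-isometry invariant. For graphs, one end in this sense is the notion defined above. The plane $X$ has one end, and a finitely generated free group has $0$, $2$ or infinitely many ends. The planes $\mathbb E^2$ and $\mathbb H^2$ are not quasi-isometric.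
\item[(G3)] \emph{Linearity.} $\mathrm{Isom}(X)$ embeds in $GL_3(\mathbb R)$. A finitely generated subgroup of $GL_3(\mathbb R)$ has a torsion-free subgroup of finite index (Selberg's lemma) and is residually finite (Malcev's theorem).
\item[(G4)] The fundamental group of a noncompact connected surface without boundary is free.
\item[(G5)] At most two isometries of $X$ take two given distinct points to two given images. An orientation-preserving isometry $n$ without fixed points is either a translation along a line, called an \emph{axis}, or, in $\mathbb H^2$, parabolic, in which case $\inf_x d(x,nx)=0$.
\end{itemize}

\subsection{Nowhere-zero flows}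

Let $Q$ be a finite directed multigraph, with loops and parallel arcs allowed, and let $A$ be an abelian group. An \emph{$A$-flow} is a map $\varphi\colon E(Q)\to A$ such that at every vertex the sum of $\varphi$ over the arcs leaving equals the sum over the arcs entering; a loop counts on both sides. It is \emph{nowhere-zero} if $0$ is not a value. Reversing an arc and negating its value preserves both properties, so the directions of the arcs are only a reference. A \emph{nowhere-zero $k$-flow} is a $\mathbb Z$-flow with $0<|\varphi|<k$; reduced modulo $k$, it is a nowhere-zero $\mathbb Z_k$-flow. For a set $\mathcal A$ of vertices, the \emph{cut} $\delta(\mathcal A)$ is the set of arcs with exactly one end in $\mathcal A$. A \emph{cut edge} is an arc whose deletion increases the number of components; it forms a cut by itself. Multigraphs without cut edges are usually called bridgeless, but we reserve the word ``bridge'' for a different notion (Section~\ref{sec:bridges}). The sum of a flow over a cut, with signs according to direction, is zero, so a multigraph with a cut edge has no nowhere-zero flow.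

\begin{theorem}\label{thm:flows}
The following hold for finite multigraphs.
\begin{itemize}
\item[(a)] \emph{(Seymour \cite{Seymour})} Every multigraph without cut edges has a nowhere-zero $6$-flow.
\item[(b)] \emph{(Jaeger \cite{Jaeger})} Every $4$-edge-connected graph has a nowhere-zero $4$-flow.
\item[(c)] \emph{(Lov\'asz, Thomassen, Wu and Zhang \cite{LTWZ})} For odd $k\ge3$, every $(3k-3)$-edge-connected graph has a modulo $k$-orientation, that is, an orientation in which indegree and outdegree agree modulo $k$ at every vertex.
\end{itemize}
\end{theorem}

Tutte's 5-flow conjecture is statement (a) with $5$ in place of $6$. We use these results in the following form.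

\begin{corollary}\label{cor:flows}
Let every nonempty cut of $Q$ have at least $g$ arcs. If $g\ge2$, then $Q$ has a nowhere-zero $\mathbb Z_6$-flow, and a nowhere-zero $\mathbb Z_5$-flow if Tutte's conjecture holds. If $g\ge4$, then $Q$ has a nowhere-zero $\mathbb Z_4$-flow. If $k\ge3$ is odd and $g\ge3k-3$, then $Q$ has a $\mathbb Z_k$-flow with all values in $\{1,-1\}$.
\end{corollary}

\begin{proof}
Give every loop the value $1$ and delete the loops; this affects neither cuts nor conservation. A component with more than one vertex is $g$-edge-connected, because a proper nonempty subset of its vertices defines a nonempty cut of $Q$. Apply Theorem~\ref{thm:flows} to each such component. In case (c), give an arc the value $1$ if its direction agrees with the modulo $k$-orientation and $-1$ otherwise.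
\end{proof}

\section{From flows to periodic colorings}\label{sec:maps}

\subsection{Periodic maps and the dual quotient}

All freeness statements in this paper come from one observation.

\begin{lemma}\label{lem:discrete}
Let $V\subset X$ have at least two points and no accumulation point.
\begin{itemize}
\item[(a)] The group of isometries preserving $V$ acts properly discontinuously on $X$. In particular its point stabilizers are finite.
\item[(b)] If $N$ is a torsion-free group of isometries preserving $V$, and $n\in N$ maps a nonempty bounded set $Y$ onto itself, then $n=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $u\neq v$ in $V$ and a compact set $Z$, and let $r$ bound the distances from $u$ and $v$ to points of $Z$. If $\varphi z\in Z$ for some $z\in Z$, then $\varphi u$ and $\varphi v$ lie within $r$ of $\varphi z$, hence in the closed $r$-neighborhood of $Z$. This compact set contains finitely many points of $V$, and by (G5) each pair $(\varphi u,\varphi v)$ arises from at most two isometries.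

(b) Every power of $n$ maps the compact set $\overline Y$ onto itself. By (a) there are finitely many powers, so $n$ has finite order.
\end{proof}

The \emph{faces} of a map $\Gamma\subset X$ are the components of $X\setminus\Gamma$. The next definition lists what the computation of Section~\ref{sec:example} used.

\begin{definition}\label{def:periodicmap}
A \emph{periodic map} $(\Gamma,X,N)$ is a map of $\Gamma$ in $X$ together with a group $N$ of orientation-preserving isometries of $X$ such that
\begin{itemize}
\item[(P1)] every compact subset of $X$ meets only finitely many edges;
\item[(P2)] every face is bounded;
\item[(P3)] $N$ is torsion-free, preserves the map, and has finitely many orbits on $V(\Gamma)$.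
\end{itemize}
\end{definition}

Under (P1) alone, $\Gamma$ is closed in $X$ and coincides near each point with a finite subgraph. So (T2) and (T3) apply to $\Gamma$, the faces are open with boundary in $\Gamma$, and an oriented edge $e$ has a face $L(e)$ on its left and a face $R(e)$ on its right, possibly equal. By (P2), $\Gamma$ is infinite. If $N'\le N$ has finite index, then $(\Gamma,X,N')$ is again a periodic map.

\begin{lemma}\label{lem:basic}
Let $(\Gamma,X,N)$ be a periodic map.
\begin{itemize}
\item[(a)] No element $n\neq1$ of $N$ maps a vertex, an edge or a face to itself.
\item[(b)] Every face is $L(e)$ or $R(e)$ for at least one and for only finitely many edges $e$, and a bounded set contains only finitely many faces.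
\item[(c)] $N$ has finitely many orbits on edges and on faces.
\item[(d)] $N$ is residually finite.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is Lemma~\ref{lem:discrete}(b), since vertices, edges and faces are bounded. For (b), let $W$ be a face and $p\in\partial W\subseteq\Gamma$. Then $W$ meets, and hence contains, a sector at $p$. The sector is bordered by a radius, which lies in some edge $e$, and so $W\in\{L(e),R(e)\}$. Any edge with $W$ on one of its sides meets the compact set $\overline W$, so there are finitely many by (P1). Likewise a face contained in a bounded set $I$ lies on a side of one of the finitely many edges meeting $\overline I$. Part (c) follows from (P3), local finiteness and (b). For (d), $N$ is finitely generated by (a) and (G1), and (G3) applies.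
\end{proof}

By (a), no element of $N$ inverts an edge, so we may orient one edge in each orbit and transport the orientation by $N$. Fix such an $N$-invariant orientation. As $N$ preserves the orientation of $X$, we have $L(ne)=nL(e)$ and $R(ne)=nR(e)$.

\begin{definition}\label{def:dual}
The \emph{dual quotient} $Q_N$ of a periodic map is the directed multigraph whose vertices are the $N$-orbits $[F]$ of faces and whose arcs are the $N$-orbits $[e]$ of edges, where $[e]$ goes from $[L(e)]$ to $[R(e)]$.
\end{definition}

It is finite by Lemma~\ref{lem:basic}(c). Another invariant orientation only reverses some arcs. Conservation in $Q_N$ can be read off at a single face of $\Gamma$.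

\begin{lemma}\label{lem:kirchhoff}
Let $\varphi\colon E(Q_N)\to A$ and put $c(e)=\varphi([e])$ for $e\in E(\Gamma)$. Then $\varphi$ is a flow if and only if, for every face $F$,
\begin{equation}\label{eq:face}
\sum_{L(e)=F}c(e)-\sum_{R(e)=F}c(e)=0 .
\end{equation}
\end{lemma}

\begin{proof}
The map $e\mapsto[e]$ sends $\{e: L(e)=F\}$ to the arcs leaving $[F]$. It is onto: if $L(e)=nF$, then $L(n^{-1}e)=F$. It is injective: if $e$ and $ne$ both have $F$ on the left, then $nF=L(ne)=F$ and $n=1$. The same argument with $R$ matches $\{e:R(e)=F\}$ with the arcs entering $[F]$. So \eqref{eq:face} is conservation at $[F]$.
\end{proof}

\subsection{Integrating a flow}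

\begin{proposition}\label{prop:integrate}
Let $(\Gamma,X,N)$ be a periodic map, $A$ a finite abelian group and $\varphi$ a nowhere-zero $A$-flow on $Q_N$. Then there are a map $f\colon V(\Gamma)\to A$ with $f(v)-f(u)=\varphi([uv])$ for every oriented edge $uv$, and a homomorphism $\chi\colon N\to A$ with $f(nv)=f(v)+\chi(n)$. In particular $f$ is a periodic coloring with at most $|A|$ colors.
\end{proposition}

\begin{proof}
Let $c$ be as in Lemma~\ref{lem:kirchhoff}, and for an oriented edge $uv$ put $c(vu)=-c(uv)$. We first show that $c$ sums to zero along every cycle $Z$ of $\Gamma$. Traverse $Z$ so that its interior $I$ is on the left, by (T3). Each face is connected and disjoint from $Z$, so it lies in $I$ or outside $\overline I$. Sum \eqref{eq:face} over the finitely many faces contained in $I$. An edge $e$ not on $Z$ has its interior on one side of $Z$, and so do $L(e)$ and $R(e)$; it contributes $c(e)-c(e)$ or nothing. An edge $e$ of $Z$ has exactly one of $L(e)$, $R(e)$ in $I$. If $e$ is oriented along $Z$, this is $L(e)$ and the contribution is $c(e)$; otherwise it is $R(e)$ and the contribution is $-c(e)$. In both cases the contribution is the value of $c$ in the direction of $Z$, so the sum along $Z$ is zero. This is where (P2) and the simple connectivity of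 $X$ are used: every cycle encloses a finite union of faces, each with finitely many edges.

Choose a spanning tree of $\Gamma$ with a root, and let $f(v)$ be the sum of $c$ along the tree path from the root to $v$. Then $f(v)-f(u)=c(uv)$ for tree edges by construction, and for any other edge $uv$ because $c$ sums to zero along the cycle formed by $uv$ and the tree path between $u$ and $v$. As $c$ is nowhere zero, $f$ is proper.

For $n\in N$ and an edge $uv$ we have $f(nv)-f(nu)=c(uv)=f(v)-f(u)$, so $f(nv)-f(v)$ takes the same value at adjacent vertices. Since $\Gamma$ is connected, it is a constant $\chi(n)$, and $f(nmv)=f(mv)+\chi(n)=f(v)+\chi(m)+\chi(n)$ shows that $\chi$ is a homomorphism. Its kernel preserves $f$ and has index at most $|A|$ in $N$, so it has finitely many orbits on $V(\Gamma)$.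
\end{proof}

\subsection{Small cuts and short cycles}

To apply Corollary~\ref{cor:flows} we need $Q_N$ to have no small cuts, and this is not automatic.

\begin{example}\label{ex:octagon}
Let $N$ be the fundamental group of the closed orientable surface of genus two, acting on $\mathbb H^2$ with a regular octagon of the tessellation $\{8,8\}$ as fundamental domain and with sides identified according to the word $aba^{-1}b^{-1}cdc^{-1}d^{-1}$. In this octagon draw the diagonal that cuts off the sides $a,b,a^{-1},b^{-1}$, and add all its $N$-translates to $\{8,8\}$. There are two orbits of faces, both pentagons. The arcs $[a],[b]$ are loops at one vertex of $Q_N$, the arcs $[c],[d]$ are loops at the other, and the diagonal is a cut edge. So $Q_N$ has no nowhere-zero flow.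
\end{example}

In the example, the diagonal becomes a short closed curve that separates the quotient surface but does not come from a cycle of $\Gamma$. In general a cut of $Q_N$ contains a cycle of $\Gamma/N$, so it suffices to choose $N$ such that all short cycles of $\Gamma/N$ lift to cycles of $\Gamma$. Residual finiteness does this.

\begin{proposition}\label{prop:cuts}
Let $(\Gamma,X,N_0)$ be a periodic map, let $g\ge3$, and suppose that $\Gamma$ has girth at least $g$. Then there is a normal subgroup $N\trianglelefteq N_0$ of finite index such that every nonempty cut of $Q_N$ has at least $g$ arcs.
\end{proposition}

\begin{proof}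
\emph{Choice of $N$.} Let $v_1,\dots,v_r$ represent the $N_0$-orbits on $V(\Gamma)$. Balls in $\Gamma$ are finite and $N_0$ acts freely, so only finitely many $n\in N_0\setminus\{1\}$ satisfy $d_\Gamma(v_i,nv_i)<g$ for some $i$. For each of them choose a normal subgroup of finite index that omits it, by Lemma~\ref{lem:basic}(d), and let $N$ be the intersection. If $v=mv_i$ and $1\ne n\in N$, then $1\neq m^{-1}nm\in N$, and so
\begin{equation}\label{eq:far}
d_\Gamma(v,nv)=d_\Gamma(v_i,m^{-1}nm\,v_i)\ge g\ge 3 .
\end{equation}

\emph{The quotient $\Gamma/N$.} Let $\Gamma/N$ be the finite multigraph with vertex set $V(\Gamma)/N$ and edge set $E(\Gamma)/N=E(Q_N)$. It has no loops, since adjacent vertices lie in different orbits by \eqref{eq:far}. If two edges have ends in the same two orbits, we may translate one of them and write them as $uv$ and $u\,nv$; then $d_\Gamma(v,nv)\le2$, so $n=1$. Thus $\Gamma/N$ is simple. The edges at $v$ map bijectively to the edges at $[v]$: onto by translation, and injectively because an $n\in N$ taking $vw$ to $vw'$ sends $v$ to $v$ or to the neighbor $w'$, which forces $n=1$. Hence a cycle of length $\ell$ in $\Gamma/N$ lifts to a walk $u_0u_1\dots u_\ell$ with $u_\ell=nu_0$ for some $n\in N$ and with $u_0,\dots,u_{\ell-1}$ in distinct orbits.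 If $\ell<g$, then $n=1$ by \eqref{eq:far}, and the walk is a cycle of $\Gamma$ of length less than $g$, which does not exist. So $\Gamma/N$ has girth at least $g$.

\emph{Cuts.} Let $\delta=\delta(\mathcal A)\neq\emptyset$. For a face $F$ put $s(F)=1$ if $[F]\in\mathcal A$ and $s(F)=0$ otherwise. Then $[e]\in\delta$ if and only if $s(L(e))\neq s(R(e))$. At a vertex $v$ of $\Gamma$ the sectors are cyclically ordered, and the two sectors bordering the radius along an edge $e$ lie in $L(e)$ and $R(e)$. Going once around $v$, the value of $s$ changes an even number of times, so an even number of edges $e$ at $v$ have $[e]\in\delta$. By the bijection above, every vertex of $\Gamma/N$ is incident with an even number of edges of $\delta$. A nonempty finite edge set with all degrees even spans a subgraph of minimum degree at least $2$, which contains a cycle. Therefore $|\delta|\ge g$.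
\end{proof}

\subsection{Reduction to an embedding theorem}

\begin{theorem}\label{thm:embedding}
Let $\Gamma$ have an admissible subgraph $K$ whose underlying graph $H$ is realized in $X$ as in Theorem~\ref{thm:babai}. Then there are a map of $\Gamma$ in $X$ and a group $N_0$ such that $(\Gamma,X,N_0)$ is a periodic map and $X/N_0$ is compact.
\end{theorem}

The proof occupies Sections~\ref{sec:H}--\ref{sec:embedding}. Here are the consequences.

\begin{corollary}\label{cor:qi}
In the situation of Theorem~\ref{thm:embedding}, $\Gamma$ is quasi-isometric to $X$. Hence all admissible subgraphs of $\Gamma$ have underlying graphs of the same type, and $\Gamma$ is hyperbolic exactly when it is quasi-isometric to $\mathbb H^2$.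
\end{corollary}

\begin{proof}
By (G1), both $\Gamma$ and $X$ are quasi-isometric to $N_0$, and by (G2) the planes $\mathbb E^2$ and $\mathbb H^2$ are not quasi-isometric.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
Take a periodic map $(\Gamma,X,N_0)$ from Theorem~\ref{thm:embedding}. The simple graph $\Gamma$ has girth at least $3$, so Proposition~\ref{prop:cuts} gives $N$ of finite index such that every nonempty cut of $Q_N$ has at least $3$ arcs. By Corollary~\ref{cor:flows}, $Q_N$ has a nowhere-zero $\mathbb Z_6$-flow, and Proposition~\ref{prop:integrate} turns it into a periodic coloring with at most $6$ colors. Only the existence of an admissible subgraph was used, so both types are covered.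
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:girth}, except for the sharpness in (ii)]
Repeat the argument with $g=4$ for (i) and $g=3k-3$ for (iii). In (i) we obtain a nowhere-zero $\mathbb Z_4$-flow and a periodic $4$-coloring. In (iii) the flow has values $\pm1$, so the periodic coloring $f\colon V(\Gamma)\to\mathbb Z_k$ satisfies $f(v)-f(u)=\pm1$ on every edge and is a homomorphism to $C_k$. The case $k=3$ is the coloring in (ii).
\end{proof}

\section{The map of the underlying graph}\label{sec:H}

Fix $\Gamma,K,G,H$ as in Definition~\ref{def:admissible} and a realization $H\subset X$ as in Theorem~\ref{thm:babai}. That theorem provides isometries, but its edges are arbitrary arcs and it says nothing about faces. In this section we find $N_0$ and show that $(H,X,N_0)$ is a periodic map whose faces are discs bounded by cycles.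

For $e\in E(H)$ let $P_e$ be the corresponding path of $K$. As $H$ has minimum degree at least $3$, the branch vertices are the vertices of degree at least $3$ in $K$, so $G$ permutes them and the paths $P_e$. An element $g\in G$ maps $P_e$ isomorphically onto $P_{ge}$, and this isomorphism is determined by the images of the two ends. Since $H$ is simple, the action of $g$ on $K$ is thus determined by its action on $V(H)$.

Let $\overline G$ be the group of isometries of $X$ that preserve the map $H$ and induce on $H$ the same automorphism as some element of $G$, and let $\theta\colon\overline G\to\mathrm{Aut}(H)$ be the induced action. By Theorem~\ref{thm:babai}, $\theta(\overline G)$ is the image of $G$ in $\mathrm{Aut}(H)$.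

\begin{lemma}\label{lem:N0}
There is a torsion-free subgroup $N_0\le\overline G$ of finite index consisting of orientation-preserving isometries. It acts freely and properly discontinuously on $X$, and $(H,X,N_0)$ satisfies (P1) and (P3).
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:discrete}(a) with $V=V(H)$, the group $\overline G$ acts properly discontinuously on $X$ and has finite vertex stabilizers. It has finitely many orbits on $V(H)$, as $G$ does. So it is finitely generated by (G1), and by (G3) it has a torsion-free subgroup of finite index. Let $N_0$ be the group of orientation-preserving elements of that subgroup. It acts freely on $X$ by Lemma~\ref{lem:discrete}(b) and has finitely many orbits on $V(H)$, hence on $E(H)$. For (P1), let $Z$ be compact and $e$ an orbit representative. If $ne$ meets $Z$, then $n(e\cup Z)$ meets $e\cup Z$, which happens for finitely many $n$.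
\end{proof}

The next lemma is the place where the proof uses that $H$ has one end.

\begin{lemma}\label{lem:cocompact}
The quotient $X/N_0$ is compact. There is $R_0$ such that every point of $X$ is within $R_0$ of $V(H)$, and every $n\in N_0\setminus\{1\}$ is a translation along an axis.
\end{lemma}

\begin{proof}
The action is free and properly discontinuous and $X$ is simply connected, so $X/N_0$ is a connected surface without boundary with fundamental group $N_0$. By (G1) and (G2), $N_0$ is finitely generated and has one end, like $H$. It is therefore not free, and $X/N_0$ is compact by (G4). The images of the open balls around a vertex $v$ cover $X/N_0$, so for some $R_0$ the closed ball $D$ of radius $R_0$ around $v$ satisfies $N_0D=X$.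

By (G5) it remains to exclude a parabolic $n$. Suppose $d(x_i,nx_i)\to0$. Write $x_i=m_iy_i$ with $y_i\in D$ and put $n_i=m_i^{-1}nm_i\neq1$, so that $d(y_i,n_iy_i)\to0$. For large $i$, the element $n_i$ maps the closed $1$-neighborhood of $D$ to a set meeting it, so along a subsequence $n_i$ is a fixed $n'\neq 1$ and $y_i$ converges to some $y$. Then $n'y=y$, contradicting freeness.
\end{proof}

We now rule out unbounded faces. Such a face would be preserved by a translation, so it would contain a curve running along the whole axis, and this curve would separate the vertices on the two sides of the axis.

\begin{lemma}\label{lem:bounded}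
Every face of $H$ is bounded. Hence $(H,X,N_0)$ is a periodic map.
\end{lemma}

\begin{proof}
Let $F$ be an unbounded face.

\emph{Infinitely many edges meet $\partial F$.} Otherwise $\partial F\subseteq H$ lies in a closed ball. The complement of the ball is connected, meets $F$ and misses $\partial F$, so it lies in $F$. But it contains vertices, as $H$ is infinite and the ball contains finitely many vertices.

\emph{A given edge $e$ meets the closures of only finitely many faces.} For $p\in e$ let $U_p$ be a disc as in (T2). A face whose closure meets $\mathrm{int}\,U_p$ itself meets $\mathrm{int}\,U_p$, and so contains one of the finitely many sectors at $p$. Finitely many of the sets $\mathrm{int}\,U_p$ cover $e$.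

\emph{Some $n\ne1$ preserves $F$.} There are finitely many edge orbits, so for some edge $e$ there are infinitely many distinct $n_i\in N_0$ with $n_ie\cap\overline F\neq\emptyset$. Then $e$ meets the closure of each face $n_i^{-1}F$, so $n_i^{-1}F=n_j^{-1}F$ for some $i\neq j$, and $n=n_in_j^{-1}$ will do.

\emph{Contradiction.} Let $\ell$ be an axis of $n$. For a point of $X$ let $s$ be its signed distance from $\ell$ and $t$ the position on $\ell$ of the foot of its perpendicular. Then $(t,s)\colon X\to\mathbb R^2$ is a homeomorphism, $s$ is $1$-Lipschitz, and $n(t,s)=(t+\tau,s)$; replacing $n$ by $n^{-1}$ if necessary, $\tau>0$. Let $\alpha$ be a path in $F$ from a point $p$ to $np$. The paths $n^j\alpha$, $j\in\mathbb Z$, concatenate to a path $\Lambda\colon\mathbb R\to F$ along which $t$ tends to $\pm\infty$ at $\pm\infty$ and $|s|\le R_1$ for some $R_1$. By Lemma~\ref{lem:cocompact}, there is a vertex $y$ within $R_0$ of a point with $s=R_0+R_1+1$; it has $s(y)>R_1$. In the same way there is a vertex $z$ with $s(z)<-R_1$. Let $\gamma$ be a path in $H$ from $y$ to $z$. It is disjoint from $\Lambda$. Choose $S$ and $T$ with $|s|<S$ and $|t|\le T$ on $\gamma$; then $S>R_1$. Extend $\gamma$ by segments of constant $t$ from $y$ up to $s=S$ and from $z$ down to $s=-S$.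 On these segments $|s|>R_1$, so they avoid $\Lambda$ too. The extended path joins the top and the bottom of the rectangle $|t|\le T+1$, $|s|\le S$ inside it. The part of $\Lambda$ from the last time at which $t=-T-1$ to the first later time at which $t=T+1$ joins the left and right sides inside the rectangle. This contradicts (T6).
\end{proof}

\begin{lemma}\label{lem:facial}
The boundary of each face $F$ of $H$ is a cycle $C_F$ of $H$, and $F$ is the interior of $C_F$. In particular $\overline F$ is a closed disc and $C_F$ determines $F$. Every edge of $H$ lies on exactly two of the cycles $C_F$, namely those of the faces on its left and on its right.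
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_r$ be the finitely many edges meeting the compact set $\partial F$. As $H$ is 2-connected, for each $i$ there is a cycle through $e_1$ and $e_i$, and the union $H_1$ of these cycles, which share the edge $e_1$, is finite and 2-connected. We have $\partial F\subseteq H_1$, so $F$ is a face of $H_1$ by (T7), and $\partial F$ is a cycle $C_F$ by (T4). By (T7) again $F$ is a side of $C_F$, and it is the bounded one.

Let $p$ be an interior point of an oriented edge $e$, with a disc $U$ as in (T2). A face with $e$ on its boundary contains one of the two sectors at $p$, so it is $L(e)$ or $R(e)$. Conversely both faces have $p$ on their boundary, so their cycles contain $e$. If $L(e)=R(e)=F$, then $U\subseteq F\cup C_F$, although by (T1) the point $p\in C_F$ is a limit of points of the other side of $C_F$. So $L(e)\neq R(e)$.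
\end{proof}

We call the $C_F$ the \emph{facial cycles}.

\section{Bridges of a cycle}\label{sec:bridges}

The part of $\Gamma$ outside $K$ has to be drawn in the faces of $H$, piece by piece. The pieces are bridges. For a subgraph $Y$ of a graph $Z$, a \emph{bridge} of $Y$ in $Z$ is either an edge of $E(Z)\setminus E(Y)$ with both ends in $Y$, together with its ends, or a component of $Z-V(Y)$ together with all edges from it to $Y$ and their ends. The \emph{attachments} of a bridge $B$ are the vertices in $\mathrm{att}(B)=V(B)\cap V(Y)$. The space $B^\circ=B\setminus Y$ is connected, its vertices are the \emph{inner} vertices of $B$, and $Z\setminus Y$ is the disjoint union of the sets $B^\circ$.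

Let $Y=C$ be a cycle. If $B$ has $k\ge2$ attachments, they cut $C$ into $k$ closed arcs, the \emph{segments} of $B$. Two bridges with at least two attachments each \emph{avoid each other} if the attachments of each lie in a single segment of the other. The first two lemmas say that avoidance is necessary for two bridges to be drawn on the same side of $C$, and that pairwise avoidance is sufficient for a finite family of individually drawable bridges.

\begin{lemma}\label{lem:avoid}
Let $C$ be a cycle of a graph $Z$, let $\iota\colon Z\to S^2$ be injective and continuous, and let $B\ne B'$ be bridges of $C$ in $Z$, possibly infinite, with at least two attachments each. If $\iota(B^\circ)$ and $\iota(B'^\circ)$ lie on the same side of $\iota(C)$, then $B$ and $B'$ avoid each other.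
\end{lemma}

\begin{proof}
By symmetry, suppose that $\mathrm{att}(B')$ lies in no single segment of $B$. We claim that either (1) there are four vertices $u,v,u',v'$ in this cyclic order on $C$ with $u,u'\in\mathrm{att}(B)$ and $v,v'\in\mathrm{att}(B')$, or (2) $B$ and $B'$ have three common attachments. If $B'$ has an attachment $v$ in the interior of a segment of $B$ with ends $u,u'$, it has another attachment $v'$ outside this segment, and (1) holds. Otherwise $\mathrm{att}(B')\subseteq\mathrm{att}(B)$. Then either $|\mathrm{att}(B')|\geq 3$ and (2) holds, or $\mathrm{att}(B')=\{v,v'\}$; in the latter case neither arc of $C$ between $v$ and $v'$ is a segment of $B$, so each has an attachment of $B$ in its interior, and (1) holds.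

Let $D'$ be the closed disc bounded by $\iota(C)$ that is disjoint from $\iota(B^\circ)$ and $\iota(B'^\circ)$. Identifying $D'$ with the unit disc, we can join its center $z$ by radii to any points of $\iota(C)$. In case (1), $B$ contains a path from $u$ to $u'$ with interior in $B^\circ$, and $B'$ contains a path from $v$ to $v'$ with interior in $B'^\circ$. These two paths, the cycle $C$ and four radii form a subdivision of $K_5$ with branch vertices $u,v,u',v',z$. In case (2), let $a_1,a_2,a_3$ be common attachments. Choose inner vertices $w_j$ of $B$ adjacent to $a_j$ and a minimal tree on inner vertices of $B$ containing $w_1,w_2,w_3$. With the edges $w_ja_j$ added, it is a finite tree whose leaves are exactly $a_1,a_2,a_3$, that is, a subdivision of $K_{1,3}$. The same holds in $B'$. These two trees and three radii form a subdivision of $K_{3,3}$. Both cases contradict (T5).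
\end{proof}

Let $C$ be drawn as the boundary of a closed disc $D\subset S^2$. A finite bridge $B$ of $C$ is \emph{drawable in $D$} if it has an embedding in $D$ that puts its attachments at their places on $C$ and maps $B^\circ$ into $\mathrm{int}\,D$.

\begin{lemma}\label{lem:draw}
Let $Z$ be a finite graph, $C$ a cycle of $Z$ drawn as the boundary of a closed disc $D\subset S^2$, and suppose that every bridge of $C$ in $Z$ has an attachment. Suppose that the bridges with at least two attachments are drawable in $D$ and pairwise avoid each other, and that the bridges with one attachment are planar. Then the drawing of $C$ extends to an embedding of $Z$ in $D$ with $Z\setminus C$ in $\mathrm{int}\,D$.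
\end{lemma}

\begin{proof}
We may take $D$ to be the unit disc in the plane. Suppose first that all bridges have at least two attachments, and use induction on their number. Draw one bridge $B$, with segments $\sigma_1,\dots,\sigma_k$. The other bridges will go into thin collars along the segments, which we define explicitly so as to need no information on the faces of $C\cup B$. For $u\in C$ let $\rho(u)=\frac12\min\{1,\mathrm{dist}(u,B)\}$ and
\[
D_i=\{(1-s)u:\ u\in\sigma_i,\ 0\le s\le\rho(u)\}.
\]
The continuous function $\rho$ vanishes on $\sigma_i$ exactly at its two ends, so $D_i$ is a closed disc bounded by $\sigma_i$ and the arc $u\mapsto(1-\rho(u))u$, and $D_i\cap C=\sigma_i$. The point $(1-s)u$ has distance $s\le\frac12\mathrm{dist}(u,B)$ from $u$, so it lies in $B$ only if $u\in B$ and $s=0$; thus $D_i$ meets $B$ only in the ends of $\sigma_i$. Two different $D_i$ meet only in common ends of segments. Assign each bridge $B'\neq B$ to one segment $\sigma_i\supseteq\mathrm{att}(B')$. By induction, the bridges assigned to $\sigma_i$ can be drawn together in $D$. The identity of $\sigma_i$ extends to a homeomorphism $C\to\partial D_i$ and, by (T1), to a homeomorphism $D\to D_i$. It moves this drawing into $D_i$, keeps the attachments in place, and puts everything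 else into $\mathrm{int}\,D_i$, which is disjoint from $C$, from $B$ and from the other $D_j$.

Now insert the bridges with one attachment one at a time. Let $B$ have the attachment $x$, and embed $B$ in a second sphere. In the model of (T2), a sector at $x$ contains, apart from the vertex $x$, a thin triangle $\Delta'$ with a corner at $x$. So $B$ lies in the closed disc complementary to $\mathrm{int}\,\Delta'$ and meets its boundary only in $x$. Let $E\supseteq C$ be the finite plane graph drawn so far. Each sector of $E$ at $x$ lies on one side of $C$, and at least one lies in $\mathrm{int}\,D$, because $\mathrm{int}\,D$ meets a small neighborhood of $x$ in a nonempty open set, which the radii do not cover. In that sector take a thin triangle $\Delta$ with $\Delta\cap E=\{x\}$. By (T1) there is a homeomorphism from the complement of $\mathrm{int}\,\Delta'$ onto $\Delta$ taking $x$ to $x$, and it carries $B$ into $\Delta$.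
\end{proof}

We return to $H\subset X$. The embedding of $\Gamma$ that planarity provides has no a priori relation to the map $H\subset X$. The next two lemmas, which are where 3-connectedness is used, let us compare them. The first implies that a facial cycle bounds an empty disc in \emph{every} embedding. If a facial cycle had two bridges, nothing in the argument below would prevent another embedding from placing them on opposite sides.

\begin{lemma}\label{lem:nonsep}
For every face $F$ of $H$, the space $H\setminus C_F$ is nonempty and connected.
\end{lemma}

\begin{proof}
Let $C=C_F$. We show that $C$ has exactly one bridge in $H$; there is at least one as $H$ is infinite. A bridge that is an edge has ends that are nonadjacent on $C$, since $H$ is simple. Any other bridge has at least three attachments: otherwise deleting its attachments would separate its inner vertices from a remaining vertex of $C$. For all bridges $B$ the set $B^\circ$ lies on the side of $C$ other than $F$, so any two bridges avoid each other by Lemma~\ref{lem:avoid}.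

Suppose $B_1\neq B_2$ are bridges. Let $[a,b]$ be a segment of $B_1$ containing $\mathrm{att}(B_2)$, and $(a,b)$ its interior. Then $(a,b)$ contains a vertex: either $B_2$ has an attachment there, or $\mathrm{att}(B_2)=\{a,b\}$, in which case $B_2$ is an edge and $a,b$ are nonadjacent on $C$. Let $Y$ consist of the vertices in $(a,b)$ and the inner vertices of all bridges with an attachment in $(a,b)$. Such a bridge differs from $B_1$, so its attachments lie in one segment of $B_1$, which must be $[a,b]$. Consequently every edge of $H$ with an end in $Y$, whether it belongs to $C$ or to one of these bridges, has its other end in $Y\cup\{a,b\}$. There is a vertex outside $Y\cup\{a,b\}$: a third attachment of $B_1$ or, if $B_1$ has only the attachments $a,b$ and is therefore an edge, a vertex in the interior of the other segment. So $H-\{a,b\}$ is disconnected, a contradiction.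
\end{proof}

\begin{lemma}\label{lem:meet}
Two distinct facial cycles $C_F,C_{F'}$ of $H$ are disjoint, or meet in one vertex, or meet in one edge with its ends.
\end{lemma}

\begin{proof}
Let $u\neq v$ be common vertices. We show that $uv$ is an edge of both cycles. Identifying $\overline F$ with the unit disc, let $\alpha\subset F$ be the open chord from $u$ to $v$; choose $\alpha'\subset F'$ in the same way. Then $J=\alpha\cup\alpha'\cup\{u,v\}$ is a Jordan curve with $J\cap H=\{u,v\}$.

Let $A_1,A_2$ be the two open arcs of $C_F\setminus\{u,v\}$. The chord divides $F$ into connected sets $F_1,F_2$ with $A_i\subseteq\overline{F_i}$. Each $F_i$ is disjoint from $J$ and so lies on one side of $J$. A point of $\alpha$ has a neighborhood contained in $F_1\cup F_2\cup\alpha$, and by (T1) this neighborhood meets both sides of $J$. Hence $F_1$ and $F_2$ lie on different sides, and so do $A_1$ and $A_2$, because $A_i\subseteq\overline{F_i}\setminus J$. The same holds for the two arcs of $C_{F'}$.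

The graph $H-\{u,v\}$ is connected and misses $J$, so one side of $J$ contains no vertex. The arc of $C_F$ and the arc of $C_{F'}$ on that side have no inner vertex, so each is an edge joining $u$ and $v$, and they coincide as $H$ is simple.

If there were three common vertices, both cycles would contain the triangle on them and be equal to it, which gives $F=F'$. So there are at most two common vertices, and the lemma follows.
\end{proof}

\section{The equivariant embedding}\label{sec:embedding}

Two difficulties separate the map of $H$ from a periodic map of $\Gamma$.

First, $N_0$ does not yet act on $\Gamma$: an element $n\in N_0$ determines an element of $G$ only up to automorphisms that fix $K$ pointwise, and there may be many of these. Let $\Gamma$ be the square lattice $K$ with two leaves attached at every vertex, and $G=\mathrm{Aut}(\Gamma)$. Exchanging the two leaves at one vertex fixes $K$ pointwise, so the stabilizer of the origin in $G$ is infinite. By Lemma~\ref{lem:discrete}(a), no map of this $\Gamma$ in $X$ has all automorphisms induced by isometries.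

Second, the embedding given by planarity need not be symmetric. If a path of length two is added between the ends of every horizontal edge of the square lattice, each such path may be drawn above or below its edge, independently of the others.

\subsection{Bridges of $K$ in an arbitrary embedding}

Let $n\in N_0$ act on $K$ as any $g\in G$ inducing $\theta(n)$ on $H$; by Section~\ref{sec:H} this does not depend on $g$. For one edge $e$ in each $N_0$-orbit, place the inner vertices of $P_e$ in order on the arc $e\subset X$, and for $n\in N_0$ place the vertex $nw$ of $P_{ne}$ at the image under the isometry $n$ of the place of $w$. This is well defined by Lemma~\ref{lem:basic}(a). It makes $K$ a map with the same point set and faces as $H$, and the isometry $n$ induces the action of $n$ on $K$. There are finitely many orbits on $V(K)$. From now on $C_F$ denotes the cycle of $K$ bounding $F$. By Lemmas~\ref{lem:facial} and~\ref{lem:meet}, each edge of $K$ lies on exactly two facial cycles, and two distinct facial cycles meet in nothing, one branch vertex, or one path $P_e$.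

Fix an injective continuous map $\iota\colon\Gamma\to S^2$. Its restriction to a finite subgraph is a finite plane graph.

\begin{lemma}\label{lem:discs}
For each face $F$ of $H$, exactly one side $\Delta_F$ of $\iota(C_F)$ is disjoint from $\iota(K)$. A connected set that misses $\iota(K)$ and meets $\Delta_F$ is contained in $\Delta_F$. The discs $\Delta_F$ are pairwise disjoint.
\end{lemma}

\begin{proof}
The set $\iota(K\setminus C_F)$ is nonempty, connected by Lemma~\ref{lem:nonsep}, and disjoint from $\iota(C_F)$, so it lies on one side; $\Delta_F$ is the other. A connected set missing $\iota(K)\supseteq\iota(C_F)$ lies on one side of $\iota(C_F)$. If $\Delta_F$ meets $\Delta_{F'}$, each contains the other, so their boundaries $\iota(C_F)$ and $\iota(C_{F'})$ coincide and $F=F'$.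
\end{proof}

In the rest of this section, ``bridge'' means bridge of $K$ in $\Gamma$. The image $\iota(K)$ may accumulate at points of the sphere, and the discs $\Delta_F$ need not cover its complement. We show that they cover it near each vertex, which is enough to trap every bridge.

\begin{lemma}\label{lem:finitebridges}
Every bridge $B$ is finite, and $\iota(B^\circ)\subseteq\Delta_F$ for exactly one face $F$, denoted $F_\iota(B)$. Moreover $\emptyset\neq\mathrm{att}(B)\subseteq V(C_F)$.
\end{lemma}

\begin{proof}
As $\Gamma$ is connected, $B$ has an attachment $x$ and an edge $b$ at $x$. Let $T$ be the union of the facial cycles through $x$. It is finite and contains all edges of $K$ at $x$, since there are finitely many such edges and each lies on exactly two facial cycles. Take a disc $U$ around $\iota(x)$ as in (T2) for the plane graph $\iota(T)$.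

Consider a radius of $U$, lying in $\iota(a)$ for an edge $a$ of $K$ at $x$, and an interior point $p$ of this radius. Let $C_{F_1},C_{F_2}$ be the facial cycles through $a$. A small neighborhood of $p$ is covered by the radius and the two sectors bordering it. Since $p\in\partial\Delta_{F_i}$, the disc $\Delta_{F_i}$ meets one of these two sectors, and it contains that sector, which is connected and misses $\iota(C_{F_i})\subseteq\iota(T)$. As $\Delta_{F_1}\cap\Delta_{F_2}=\emptyset$, the two discs contain different sectors. Every sector borders a radius, so every sector at $\iota(x)$ lies in some $\Delta_F$.

Points of the interior of $\iota(b)$ close to $\iota(x)$ lie in $U\setminus\iota(T)$, hence in some $\Delta_F$. The set $\iota(B^\circ)$ is connected and misses $\iota(K)$, so it lies in $\Delta_F$, and $F$ is unique, by Lemma~\ref{lem:discs}. Every attachment is an end of an edge with interior in $B^\circ$, so its image lies in $\overline{\Delta_F}\cap\iota(K)=\iota(C_F)$. In particular $\mathrm{att}(B)$ is finite.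

The distance from a vertex of $\Gamma$ to $K$ is $G$-invariant, and $G$ has finitely many orbits on $V(\Gamma)$, so it is at most some $d_0$. A shortest path from an inner vertex of $B$ to $K$ stays in $B$ and ends in $\mathrm{att}(B)$. So $V(B)$ lies within distance $d_0$ of a finite set and is finite by local finiteness.
\end{proof}

\subsection{An action of $N_0$ on $\Gamma$}

Let $M\trianglelefteq G$ be the kernel of the action of $G$ on $H$; it fixes $K$ pointwise. For each $n\in N_0$ choose $g_n\in G$ inducing $\theta(n)$. Then $n\mapsto g_nM$ is a homomorphism $N_0\to G/M$, but $n\mapsto g_n$ need not be a homomorphism. The remedy is to use the $g_n$ only as charts. The bridges fall into $M$-orbits, which $N_0$ permutes freely; we identify the orbit $nR$ with a base orbit $R$ by $g_n$ and let $N_0$ move between orbits through these identifications. The resulting automorphisms need not belong to $G$, and this does not matter.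

\begin{lemma}\label{lem:action}
The action of $N_0$ on $K$ extends to an action on $\Gamma$ by automorphisms that is free on the set of bridges and has finitely many orbits on $V(\Gamma)$.
\end{lemma}

\begin{proof}
The group $G$ permutes the bridges. As $M$ is normal, $G/M$ permutes the $M$-orbits of bridges, and so does $N_0$, by $n\cdot R=g_nR$. This action is free. Indeed, if $nR=R$ and $B\in R$, then $gB=B$ for some $g\in Mg_n$. As $g$ acts on $K$ as $n$, the isometry $n$ maps the nonempty finite set $\mathrm{att}(B)\subset X$ onto itself, and $n=1$ by Lemma~\ref{lem:discrete}(b).

Let $\mathcal R$ be a set of representatives of the $N_0$-orbits of $M$-orbits. Every bridge lies in $nR$ for exactly one pair $(n,R)\in N_0\times\mathcal R$. Let $m\in N_0$ act on $K$ as before, and on the union of the bridges in $nR$ as $g_{mn}g_n^{-1}$, which maps it isomorphically onto the union of the bridges in $mnR$. On $K$ the automorphism $g_{mn}g_n^{-1}$ acts as $(mn)n^{-1}=m$, so the definitions agree on attachments. Every vertex and every edge of $\Gamma$ belongs to $K$ or is an inner vertex or an edge of exactly one bridge, so $m$ is defined on all of $\Gamma$ and preserves incidence. The element $1$ acts as the identity, and $g_{m'mn}g_{mn}^{-1}\cdot g_{mn}g_n^{-1}=g_{m'mn}g_n^{-1}$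 shows that $m'$ after $m$ acts as $m'm$. So this is an action by automorphisms. If $mB=B$ with $B\in nR$, then $mnR=nR$ and $m=1$.

Every bridge has an attachment, so its orbit contains a bridge attached at one of finitely many orbit representatives in $V(K)$, and by local finiteness each vertex is an attachment of finitely many bridges. Hence there are finitely many orbits of bridges, each bridge is finite, and there are finitely many orbits on $V(\Gamma)$.
\end{proof}

\subsection{Assigning bridges to faces}

We want to choose for each bridge $B$ a face $\beta(B)$ in which to draw it, equivariantly, and so that Lemma~\ref{lem:draw} applies in each face. The candidates are the members of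
\[
\mathcal F(B)=\{F:\ \mathrm{att}(B)\subseteq V(C_F)\}.
\]
We have $F_\iota(B)\in\mathcal F(B)$, and $\mathcal F(nB)=n\mathcal F(B)$ because $\mathrm{att}(nB)=n\,\mathrm{att}(B)$ and $nC_F=C_{nF}$. Call $B$ of \emph{type 0} if it has one attachment, of \emph{type 1} if it has at least two attachments and $|\mathcal F(B)|=1$, and of \emph{type 2} otherwise; see Figure~\ref{fig:types}. The action of $N_0$ preserves types.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[very thick] (0,0)--(6,0)--(6,3)--(0,3)--cycle;
\draw[very thick] (3,0)--(3,3);
\foreach \x in {0,3,6} {\draw[very thick] (\x,0)--(\x,-0.35); \draw[very thick] (\x,3)--(\x,3.35);}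
\draw (1.2,2)--(3,2); \draw (1.2,2)--(0,0); \draw (1.2,2)--(0,3);
\draw (3,0) to[bend left=50] (3,2);
\draw (3,1) to[bend right=50] (3,3);
\draw (6,3)--(5.2,2.2);
\foreach \p in {(0,0),(3,0),(6,0),(0,3),(3,3),(6,3),(3,1),(3,2)} \fill \p circle (2.2pt);
\foreach \p in {(1.2,2),(5.2,2.2)} \draw[fill=white] \p circle (2.2pt);
\node[below right] at (3,0) {$u$}; \node[above right] at (3,3) {$v$};
\node[below right] at (3,1) {$x$}; \node[above left] at (3,2) {$y$};
\node at (1.45,1.65) {$B_1$}; \node at (2.2,0.9) {$B_2$};
\node at (3.85,2) {$B_2'$}; \node at (5.2,1.85) {$B_0$};
\node at (1.3,0.4) {$F$}; \node at (4.8,0.4) {$F'$};
\end{tikzpicture}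
\caption{Two faces $F,F'$ of the subgraph $K$ (thick) share the subdivided edge $P_e=uxyv$. The bridge $B_0$ has one attachment (type 0). The attachments of $B_1$ lie only on the boundary of $F$ (type 1). The edges $B_2=uy$ and $B_2'=xv$ have their attachments on $P_e$ (type 2). Each of them alone fits into either face, but they cannot share a face, and $B_2'$ cannot share $F$ with $B_1$.}
\label{fig:types}
\end{figure}

Let $B$ be of type 2. Its attachments lie on two distinct facial cycles, which share at least two vertices and so meet in a path $P_e$. The edge $e$ with $\mathrm{att}(B)\subseteq V(P_e)$ is unique: two vertices common to $P_e$ and $P_{e'}$ with $e\neq e'$ would be the ends of both $e$ and $e'$, and $H$ is simple. We say that $B$ is \emph{at $e$}; then $nB$ is at $ne$. Any two members of $\mathcal F(B)$ have cycles meeting in $P_e$, so $\mathcal F(B)$ consists of the two faces on the sides of $e$.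

For type 1 there is no choice, and for type 0 any choice works. For type 2, Figure~\ref{fig:types} shows that the choices for bridges at the same edge constrain each other and are constrained by bridges of type 1. The embedding $\iota$ exhibits a consistent choice at every edge, so we read it off at one edge per orbit and copy it. Let $e_1,\dots,e_r$ represent the $N_0$-orbits on $E(H)$; every edge is $ne_i$ for a unique pair $(n,i)$. Define $\beta$ as follows.
\begin{itemize}
\item If $B$ has type 1, then $\beta(B)$ is the unique element of $\mathcal F(B)$.
\item If $B$ has type 2 and is at $ne_i$, then $\beta(B)=nF_\iota(n^{-1}B)$.
\item If $B$ has type 0, choose $\beta(B)\in\mathcal F(B)$ arbitrarily for one $B$ in each orbit and put $\beta(nB)=n\beta(B)$; this is well defined as $N_0$ acts freely on bridges.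
\end{itemize}
In all cases $\beta(B)\in\mathcal F(B)$ and $\beta(mB)=m\beta(B)$ for $m\in N_0$. For a bridge $B$ of type 1 and \emph{every} $n\in N_0$ we have
\begin{equation}\label{eq:type1}
\beta(B)=nF_\iota(n^{-1}B),
\end{equation}
since $F_\iota(n^{-1}B)$ is the unique element of $\mathcal F(n^{-1}B)=n^{-1}\mathcal F(B)$.

For a face $F$ let $Z_F$ be the union of $C_F$ and the bridges in $\beta^{-1}(F)$. These have their attachments on $C_F$, so there are finitely many of them, $Z_F$ is finite, and they are exactly the bridges of $C_F$ in $Z_F$.

\begin{lemma}\label{lem:placement}
For every face $F$, the graph $Z_F$, the cycle $C_F$ and the disc $\overline F$ satisfy the hypotheses of Lemma~\ref{lem:draw}.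
\end{lemma}

\begin{proof}
Every bridge has an attachment, and bridges of type 0 are planar as subgraphs of $\Gamma$.

\emph{Drawability.} Let $B\in\beta^{-1}(F)$ have type 1 or 2. By the definition of $\beta$ and \eqref{eq:type1} there is $n$ with $F_\iota(n^{-1}B)=n^{-1}F=:F'$. So $\iota$ embeds $n^{-1}B$ in the closed disc $\overline{\Delta_{F'}}$, with attachments on the boundary $\iota(C_{F'})$ and the rest in $\Delta_{F'}$. The homeomorphism $n\circ\iota^{-1}\colon\iota(C_{F'})\to C_F$ extends by (T1) to a homeomorphism $h\colon\overline{\Delta_{F'}}\to\overline F$. The composition $h\circ\iota\circ n^{-1}$ embeds $B$ in $\overline F$, sends each attachment to its place, and maps $B^\circ$ into $F$.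

\emph{Avoidance.} Let $B\neq B'$ in $\beta^{-1}(F)$ have types 1 or 2. Suppose first that they are not of type 2 at two different edges. If one of them has type 2, at $ne_i$ say, take this $n$; if both have type 1, take $n=1$. By the definition of $\beta$ and \eqref{eq:type1}, $F_\iota(n^{-1}B)=F_\iota(n^{-1}B')=n^{-1}F$. Lemma~\ref{lem:avoid}, applied to $n^{-1}Z_F$ and $\iota$, shows that $n^{-1}B$ and $n^{-1}B'$ avoid each other on $C_{n^{-1}F}$. The automorphism $n$ carries this to $B$, $B'$ and $C_F$.

Suppose now that $B$ is at $e$ and $B'$ at $e'\neq e$. Since $F\in\mathcal F(B)\cap\mathcal F(B')$, both $P_e$ and $P_{e'}$ are subpaths of $C_F$, and they have no common edge. The closure of $C_F\setminus P_e$ is an arc that contains $P_{e'}\supseteq\mathrm{att}(B')$ and has no attachment of $B$ in its interior, so it lies in one segment of $B$. Exchanging the roles of $B$ and $B'$ completes the proof.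
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:embedding}]
By Lemmas~\ref{lem:bounded} and~\ref{lem:basic}, $N_0$ acts freely on the faces of $H$ with finitely many orbits. For each orbit representative $F$, draw $Z_F$ in $\overline F$ by Lemmas~\ref{lem:placement} and~\ref{lem:draw}. Any bridge $B'$ has $\beta(B')=nF$ for a unique representative $F$ and a unique $n\in N_0$, and $B=n^{-1}B'\in\beta^{-1}(F)$. Draw $B'$ in $n\overline F$ as the image of the drawing of $B$ under the isometry $n$, placing the vertex or edge $nw$ at the image of $w$. Attachments land at their places on $K$, and the sets $B^\circ$ are drawn disjointly inside the faces of $H$. This embeds $\Gamma$ in $X$, and each isometry $m\in N_0$ preserves the drawing and induces the automorphism $m$ of Lemma~\ref{lem:action}.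

The closed faces $\overline F$ cover $X$ and form finitely many orbits of compact sets, so by proper discontinuity a compact set meets finitely many of them, as in the proof of Lemma~\ref{lem:N0}. Each $\overline F$ meets only finitely many edges of $\Gamma$: those of $Z_F$ and those incident with a vertex of $C_F$. This gives (P1), and it shows that the vertex set has no accumulation point. Every face of $\Gamma$ lies in a face of $H$ and is bounded, which is (P2). Property (P3) follows from Lemmas~\ref{lem:N0} and~\ref{lem:action}, and $X/N_0$ is compact by Lemma~\ref{lem:cocompact}.
\end{proof}

\section{The flow criterion and the examples}\label{sec:final}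

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
For any $G\le\mathrm{Aut}(\Gamma)$ with finitely many vertex orbits, $K=H=\Gamma$ is admissible with group $G$, and Section~\ref{sec:H} applies to the given map. Taking $G=\mathrm{Aut}(\Gamma)$, we see that the map satisfies (P1) and (P2) and that its faces are described by Lemma~\ref{lem:facial}.

Let $N$ be as in the statement. It satisfies (P3), so $(\Gamma,X,N)$ is a periodic map and $Q_N$ is defined and finite. If $Q_N$ has a nowhere-zero $\mathbb Z_k$-flow, Proposition~\ref{prop:integrate} gives a periodic $k$-coloring.

Conversely, let $f\colon V(\Gamma)\to\mathbb Z_k$ be a periodic coloring, and let $G$ be the group of color-preserving automorphisms. Lemmas~\ref{lem:N0} and~\ref{lem:bounded} give a periodic map $(\Gamma,X,N)$ with $N=N_0$ acting properly discontinuously, hence discrete, and inducing elements of $G$. For an oriented edge $uv$ put $c(uv)=f(v)-f(u)$. This is nowhere zero and $N$-invariant, so $c(e)=\varphi([e])$ for a nowhere-zero $\varphi\colon E(Q_N)\to\mathbb Z_k$. Let $F$ be a face and traverse $C_F$ with $F$ on the left. By Lemma~\ref{lem:facial}, the edges with $F$ on a side are the edges of $C_F$, and each has $F$ on exactly one side: on the left if it is oriented along $C_F$, on the right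 otherwise. So the left side of \eqref{eq:face} is the sum of the differences of $f$ between consecutive vertices of $C_F$, which is zero. By Lemma~\ref{lem:kirchhoff}, $\varphi$ is a flow.
\end{proof}

For the examples, recall that for $p,q\ge3$ with $(p-2)(q-2)>4$ the tessellation $\{p,q\}$ tiles $\mathbb H^2$ edge to edge by congruent regular convex $p$-gons, $q$ at each vertex, and that its group $\Sigma$ of isometries is transitive on vertices and on faces. We write $\{p,q\}$ also for its graph, which is connected and, since two points are joined by a unique geodesic segment, simple.

\begin{lemma}\label{lem:tess}
For $p,q\geq 3$ with $(p-2)(q-2)>4$, the graph $T=\{p,q\}$ is vertex-transitive, planar, one-ended, 3-connected and hyperbolic.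
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:discrete}(a), $\Sigma$ acts properly discontinuously on $\mathbb H^2$ with finite vertex stabilizers, and the images of one closed face cover $\mathbb H^2$. By (G1), $T$ and $\mathbb H^2$ are both quasi-isometric to $\Sigma$, so $T$ has one end by (G2).

If two distinct faces share vertices $u\neq v$, then by convexity both closed faces contain the segment $uv$. It lies on both boundaries because the faces do not overlap, and since all angles are less than $\pi$ it is a side of both. Now let $S$ be a minimal set of at most two vertices with $T-S$ disconnected, and $u\in S$. By minimality $u$ has a neighbor in every component of $T-S$. Let $w_1,\dots,w_q$ be the neighbors of $u$ in cyclic order, with indices modulo $q$, let $F_i$ be the face between $uw_i$ and $uw_{i+1}$, and let $R_i$ be the path from $w_i$ to $w_{i+1}$ around $F_i$ that avoids $u$. If at most one $R_i$ meets $S$, then no $w_m$ is in $S$, as $w_m$ lies on $R_{m-1}$ and $R_m$, and $q-1$ of the paths join all the $w_i$ in $T-S$. Otherwise $S=\{u,v\}$ with $v$ on at least two of the paths. Then $uv$ is a side of every $F_i$ containing $v$, so $v=w_m$ for some $m$ and only $R_{m-1}$ and $R_m$ contain $v$; the other $q-2$ paths join $w_{m+1},\dots,w_{m-1}$ in $T-S$.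 In both cases the neighbors of $u$ in $T-S$ lie in one component, a contradiction.

Thus $T$ is admissible in itself, and it is hyperbolic by Corollary~\ref{cor:qi}.
\end{proof}

\begin{proof}[Proof of the sharpness in Theorem~\ref{thm:girth}(ii)]
A non-bipartite graph has no $2$-coloring. The hyperbolic graph $\{7,3\}$ contains $7$-cycles, so it is not bipartite; we show that its girth is $7$. Let $Z$ be a cycle of length $\ell$, and let $Y$ be the finite subgraph drawn in the closed disc bounded by $Z$. It is connected, since a path from an inner vertex to $Z$ stays in the disc until it first meets $Z$. Let $Y$ have $i$ vertices off $Z$, all of degree $3$, let $j$ vertices of $Z$ have degree $3$ in $Y$, and let $Y$ have $m$ edges and $f$ bounded faces, all heptagons. Counting degrees, counting edge--face incidences and applying Euler's formula give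
\[
2m=3i+2\ell+j,\qquad 7f=2m-\ell,\qquad (\ell+i)-m+f=1 .
\]
Multiplying the last equation by $14$ and substituting $14f=4m-2\ell$ gives $12\ell+14i-10m=14$. Substituting $10m=15i+10\ell+5j$ gives $2\ell=14+i+5j$, so $\ell\ge7$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
The bound $A\le6$ is Theorem~\ref{thm:six}. If Tutte's conjecture holds, the multigraph $Q_N$ in the proof of that theorem has a nowhere-zero $\mathbb Z_5$-flow by Corollary~\ref{cor:flows}, and Proposition~\ref{prop:integrate} gives a periodic $5$-coloring.

For the lower bound, put a new vertex at the center of every face of $\{3,7\}$ and join it to the three corners. The resulting graph $\Gamma$ is locally finite and planar. The group $\Sigma$ of $\{3,7\}$ acts on it with two vertex orbits and finite stabilizers, so $\Gamma$ is quasi-transitive and, by (G1) and (G2), quasi-isometric to $\mathbb H^2$ and one-ended. By Lemma~\ref{lem:tess}, the subgraph $\{3,7\}$ is admissible, with $G$ the image of $\Sigma$ in $\mathrm{Aut}(\Gamma)$, and hyperbolic. A face and its center form a $K_4$, so every coloring of $\Gamma$ uses at least four colors.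
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jaeger}
Jaeger, \emph{Flows and generalized coloring theorems in graphs}, J. Combin. Theory Ser. B 26 (1979) 205--216.

\bibitem{LTWZ}
Lov\'asz, Thomassen, Wu and Zhang, \emph{Nowhere-zero 3-flows and modulo $k$-orientations}, J. Combin. Theory Ser. B 103 (2013) 587--598.

\bibitem{Seymour}
Seymour, \emph{Nowhere-zero 6-flows}, J. Combin. Theory Ser. B 30 (1981) 130--135.

\bibitem{Waite}
Luke Waite, \emph{Planar 1-ended graphs can be periodically coloured}, arXiv:2604.22705 (2026).

\end{thebibliography}
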